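\title{Every finite simple group is a composition factor of a minimal-exponent group}

\begin{abstract}
A finite group is minimal-exponent if each of its proper subgroups has smaller exponent. We prove that every finite group is a quotient of a normal subgroup of prime index in some minimal-exponent group. In particular every finite simple group is a composition factor of a minimal-exponent group, which answers a question from a paper of Detomi and Lucchini. The main tool is a construction that, for a given nontrivial $p$-element $g$ of a finite group $E$, extends $E$ by a $p$-group so that all elements of largest $p$-power order lie over generators of conjugates of $\langle g\rangle$. The same tool describes the quotients of minimal-exponent groups. The last step of the main proof uses a theorem of Fein, Kantor and Schacher, which depends on the classification of finite simple groups.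
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite unless they are called free. The exponent $\exp(G)$ of a group $G$ is the least common multiple of the orders of its elements, so $\exp(H)$ divides $\exp(G)$ for every subgroup $H$. The group $G$ is \emph{minimal-exponent} if $\exp(H)<\exp(G)$ for every proper subgroup $H$ of $G$.

The condition is best read one prime at a time. A \emph{$p$-element} is an element whose order is a power of the prime $p$, the identity included. Let $\exp_p(G)$ be the $p$-part of $\exp(G)$; it is the largest order of a $p$-element of $G$. A subgroup $H$ has the same exponent as $G$ exactly when, for every $p$, it contains an element of order $\exp_p(G)$. So $G$ is minimal-exponent when no proper subgroup contains an element of largest $p$-power order for all $p$ at once. Every group contains such a group as a smallest witness of its exponent.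

\begin{lemma}\label{lem:least}
Let $G$ be a subgroup of $G_0$ of least order subject to $\exp(G)=\exp(G_0)$. Then $G$ is minimal-exponent, and for every prime $p$ it contains an element of order $\exp_p(G_0)$.
\end{lemma}

\begin{proof}
If $H<G$, then $\exp(H)$ divides $\exp(G)$ and differs from it by the choice of $G$. The second claim holds because $\exp_p(G)=\exp_p(G_0)$.
\end{proof}

Cyclic groups are minimal-exponent. A nilpotent group is the direct product of its Sylow subgroups, so it contains an element of order $\exp(G)$, and it is minimal-exponent only if it is cyclic. The group $\operatorname{Alt}(5)$ is minimal-exponent: a subgroup of exponent $30$ has index at most $2$, and a simple group of order $60$ has no subgroup of index $2$. The group $\operatorname{Alt}(8)$ is not. The elements of order $8$ in $\operatorname{Sym}(8)$ are the $8$-cycles, which are odd, while $\operatorname{Alt}(7)$ has elements of orders $4,3,5,7$; hence $\exp(\operatorname{Alt}(8))=\exp(\operatorname{Alt}(7))=420$. Still, $\operatorname{Alt}(8)$ is a composition factor of $\operatorname{Sym}(8)$, and $\operatorname{Sym}(8)$ is minimal-exponent. Indeed, a subgroup $H$ of exponent $840$ contains an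 $8$-cycle, a $7$-cycle and a $5$-cycle. The first two make $H$ doubly transitive, hence primitive. By Jordan's theorem a primitive subgroup of $\operatorname{Sym}(n)$ that contains a cycle of prime length at most $n-3$ contains $\operatorname{Alt}(n)$, and the odd $8$-cycle then gives $H=\operatorname{Sym}(8)$.

This leads to the following question, which comes from the paper \cite{DL} of Detomi and Lucchini.

\begin{quote}
\emph{Is every finite simple group $S$ a composition factor of some minimal-exponent group?}
\end{quote}

There is reason for doubt. Lemma~\ref{lem:least} applied to $S$ may lose $S$, as it does for $\operatorname{Alt}(8)$, and the repair by $\operatorname{Sym}(8)$ rests on a particular feature of that group: an overgroup with new elements of larger order that exclude the subgroup $\operatorname{Alt}(7)$. Nevertheless the answer is yes, and for a reason that has little to do with simplicity: every group is a quotient of a normal subgroup of prime index in a minimal-exponent group.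

\begin{theorem}\label{thm:main}
Let $X$ be a finite group and let $q$ be a prime with $q\nmid|X|$ such that, for every prime $p$ dividing $|X|$, the number of conjugacy classes of $p$-elements of $X$ is at most $q$; for example, let $q$ be any prime larger than $|X|$. Then there is a minimal-exponent group $G$ with a normal subgroup $N$ of index $q$ such that $X$ is a quotient of $N$. In particular, every finite simple group is a composition factor of a minimal-exponent group.
\end{theorem}

The quotients of minimal-exponent groups themselves are restricted, and the restriction can be stated exactly. Write $g^y=y^{-1}gy$.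

\begin{theorem}\label{thm:quotients}
A finite group $E$ is a quotient of a minimal-exponent group if and only if there are $p$-elements $g_p\in E$, one for each prime $p$ dividing $|E|$, such that $\langle g_p^{y_p}: p\mid |E|\rangle=E$ for all choices of $y_p\in E$.
\end{theorem}

\begin{corollary}\label{cor:index}
The group $C_p\times C_p$ is not a quotient of any minimal-exponent group. Hence ``index $q$'' in Theorem~\ref{thm:main} cannot be replaced by ``index $1$''.
\end{corollary}

\begin{proof}
For $E=C_p\times C_p$ the condition of Theorem~\ref{thm:quotients} asks for a single element that generates $E$.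
\end{proof}

In Theorem~\ref{thm:quotients} the elements $g_p$ need not have largest order in $E$. The reason is that one can decide which elements have largest order by passing to an extension. This is the technical heart of the paper.

\begin{theorem}[Detection]\label{thm:detect}
Let $E$ be a finite group, $p$ a prime divisor of $|E|$, and $g\ne1$ a $p$-element of $E$. There are a finite group $\tilde E$ and an epimorphism $\theta\colon\tilde E\to E$ whose kernel is a $p$-group such that $\theta$ maps every element of order $\exp_p(\tilde E)$ to a generator of an $E$-conjugate of $\langle g\rangle$.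
\end{theorem}

Section~\ref{sec:quotients} shows the idea on a group of order $18$ and deduces Theorem~\ref{thm:quotients} from Theorem~\ref{thm:detect}. Section~\ref{sec:wreath} deduces Theorem~\ref{thm:main}, together with a sharper statement for non-abelian simple groups; only that section uses an outside result, the theorem of Fein, Kantor and Schacher \cite{FKS}. Sections~\ref{sec:first}--\ref{sec:glue} prove Theorem~\ref{thm:detect}.

\subsection*{Orders, powers and wreath products}
If a homomorphism maps $x$ to an element of order $m$, then $m$ divides $|x|$, and so
\begin{equation}\label{eq:order}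
|x|=m\,|x^m| .
\end{equation}
If a group $Q$ acts on an additive abelian group $A$, the semidirect product $A\rtimes Q$ has multiplication $(\alpha,x)(\beta,y)=(\alpha+x\beta,xy)$, and therefore
\begin{equation}\label{eq:semi}
(\alpha,x)^m=\bigl((1+x+\dots+x^{m-1})\alpha,\;x^m\bigr).
\end{equation}
If a group $E$ acts on the left on a finite set $\Omega$ and $Y$ is a group, the wreath product $Y\wr E=Y^\Omega\rtimes E$ consists of the pairs $(f,h)$ with $f\colon\Omega\to Y$ and $h\in E$, multiplied by $(f,h)(f',h')=(f\cdot{}^hf',hh')$, where ${}^hf'(\omega)=f'(h^{-1}\omega)$. Unless another action is named, $\Omega=E$ with left multiplication. Induction on $m$ gives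
\begin{equation}\label{eq:power}
(f,h)^m=(f',h^m),\qquad f'(\omega)=f(\omega)\,f(h^{-1}\omega)\cdots f(h^{-(m-1)}\omega),
\end{equation}
and conjugation acts on the base group $Y^\Omega$ by
\begin{equation}\label{eq:conj}
(f,h)(u,1)(f,h)^{-1}=(u',1),\qquad u'(\omega)=f(\omega)\,u(h^{-1}\omega)\,f(\omega)^{-1}.
\end{equation}

\section{Quotients of minimal-exponent groups}\label{sec:quotients}

One direction of Theorem~\ref{thm:quotients} comes straight from the definition.

\begin{proof}[Proof of Theorem~\ref{thm:quotients}, necessity]
Let $G$ be minimal-exponent and let $\phi\colon G\to E$ be onto. For each prime $p$ dividing $|G|$ choose $x_p\in G$ of order $\exp_p(G)$, and put $g_p=\phi(x_p)$. This is a $p$-element of $E$, and it is trivial if $p\nmid|E|$. Let $y_p\in E$ be given for $p\mid|E|$. Choose $z_p\in G$ with $\phi(z_p)=y_p$, and put $z_p=1$ for the remaining primes. The subgroup $\langle x_p^{z_p}:p\mid|G|\rangle$ has exponent $\exp(G)$, so it equals $G$. Its image $\langle g_p^{y_p}:p\mid|E|\rangle$ is therefore $E$.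
\end{proof}

For the converse we are given elements $g_p$ and must build a group over $E$ in which the elements of largest order lie over them. The following case can be done by hand.

\begin{example}\label{ex:S3C3}
Let $E=\operatorname{Sym}(3)\times C_3$, with $C_3=\mathbb Z/3$ written additively. It has exponent $6$, as does its subgroup $\operatorname{Sym}(3)$, so $E$ is not minimal-exponent. The trouble is that all nontrivial $3$-elements have the same order, although they are not equally useful as generators. Call $(\gamma,j)$ \emph{good} if $\gamma$ is a $3$-cycle and $j\neq0$. A subgroup that contains a good element $(\gamma,j)$ and an involution $(\tau,0)$ contains the conjugate $(\gamma^{-1},j)$, hence the product $(1,2j)$, hence $(\gamma,0)$; so it is $E$. By contrast, $(\gamma,0)$ and $(\tau,0)$ generate only $\operatorname{Sym}(3)$.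

We make the good elements visible through orders. Let $G_0=C_3\wr\operatorname{Sym}(3)$ with $\Omega=\{1,2,3\}$, and let $\theta(f,\pi)=(\pi,f(1)+f(2)+f(3))$. This is an epimorphism $G_0\to E$, because the sum of the coordinates is invariant under permutations, and its kernel has order $9$. A $3$-element $(f,1)$ has order at most $3$. If $\gamma$ is a $3$-cycle, then by \eqref{eq:power} the cube of $(f,\gamma)$ is the constant function with value $f(1)+f(2)+f(3)$. Thus the elements of order $9$ are exactly those over good elements, and $\exp(G_0)=18$. By Lemma~\ref{lem:least}, a subgroup $G$ of least order with exponent $18$ is minimal-exponent and contains an element of order $9$ and an involution. Their images are a good element and an involution of $E$, so $G$ maps onto $E$.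
\end{example}

In general, Theorem~\ref{thm:detect} does for one prime what $C_3\wr\operatorname{Sym}(3)$ does for the prime $3$. The extensions for different primes have kernels of coprime orders, so they can be combined without disturbing one another.

\begin{theorem}\label{thm:realize}
Let $E$ be a finite group, and for each prime $p$ dividing $|E|$ let $g_p\neq1$ be a $p$-element of $E$. There are a minimal-exponent group $G$ and a homomorphism $G\to E$ with nilpotent kernel whose image contains an $E$-conjugate of $g_p$ for every $p\mid|E|$.
\end{theorem}

\begin{proof}
If $E=1$, take $G=1$. Otherwise let $\theta_p\colon\tilde E_p\to E$ be given by Theorem~\ref{thm:detect} for $g_p$, and let $G_0$ be the fiber product, that is, the subgroup of $\prod_p\tilde E_p$ formed by the tuples $(x_p)$ for which $\theta_p(x_p)$ does not depend on $p$. Sending a tuple to this common value defines an epimorphism $\theta\colon G_0\to E$ with kernel $\prod_p\ker\theta_p$. This kernel is a direct product of groups of prime-power order, so it is nilpotent.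

Fix $p\mid|E|$. The projection $\pi_p\colon G_0\to\tilde E_p$ is onto, since every $\theta_r$ is onto, and its kernel $\prod_{r\ne p}\ker\theta_r$ has order prime to $p$. If $x\in G_0$ is a $p$-element, then $\langle x\rangle\cap\ker\pi_p=1$, so $|\pi_p(x)|=|x|$. Conversely, let $\bar x\in\tilde E_p$ be a $p$-element and $x$ a preimage. Write $x=x'x''$ with $x',x''\in\langle x\rangle$, where $x'$ is a $p$-element and $x''$ has order prime to $p$. Then $\pi_p(x'')$ lies in the $p$-group $\langle\bar x\rangle$ and has order prime to $p$, so it is trivial and $\pi_p(x')=\bar x$. Hence $\exp_p(G_0)=\exp_p(\tilde E_p)$, and $\pi_p$ maps elements of order $\exp_p(G_0)$ to elements of order $\exp_p(\tilde E_p)$. Since $\theta=\theta_p\pi_p$, every element of $G_0$ of order $\exp_p(G_0)$ maps to a generator of a conjugate of $\langle g_p\rangle$.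

Let $G\le G_0$ be as in Lemma~\ref{lem:least}. It is minimal-exponent and contains an element of order $\exp_p(G_0)$ for each $p$. So $\theta(G)$ contains a conjugate of the subgroup $\langle g_p\rangle$, and with it a conjugate of $g_p$. The kernel of $\theta|_G$ is a subgroup of $\ker\theta$, hence nilpotent.
\end{proof}

We have no control over which conjugates of the $g_p$ appear in the image, because Lemma~\ref{lem:least} does not say which elements of largest order survive in $G$. This is why Theorem~\ref{thm:quotients} quantifies over all conjugates.

\begin{proof}[Proof of Theorem~\ref{thm:quotients}, sufficiency]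
Let $g_p$ be as in the statement. If some $g_p$ is trivial, replace it by any nontrivial $p$-element of $E$, which exists by Cauchy's theorem; the subgroups $\langle g_p^{y_p}:p\mid|E|\rangle$ can only grow, so they still equal $E$. Theorem~\ref{thm:realize} gives a minimal-exponent group $G$ whose image in $E$ contains a conjugate of each $g_p$. This image is $E$.
\end{proof}

\section{Wreath products with a group of prime order}\label{sec:wreath}

Theorem~\ref{thm:realize} prescribes one conjugacy class for each prime. To force a subgroup of an arbitrary group $X$ to be all of $X$, we use a criterion that involves all classes of elements of prime-power order.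

\begin{theorem}[Fein--Kantor--Schacher \cite{FKS}]\label{thm:FKS}
If a finite group acts transitively on a set with more than one point, then some element of prime-power order acts without fixed points.
\end{theorem}

The proof of this theorem uses the classification of finite simple groups. Let $P$ be a proper subgroup of $X$ and let $X$ act on the cosets $uP$. An element $x$ fixes $uP$ if and only if $u^{-1}xu\in P$. So Theorem~\ref{thm:FKS} says that \emph{a proper subgroup of $X$ cannot meet every conjugacy class of elements of prime-power order}.

The gap between one class per prime and all classes is closed by a direct power: a single $p$-element of $X^q$ can carry representatives of all classes of $p$-elements of $X$ in its coordinates. These representatives sit in different coordinates, and to collect them in one coordinate we need an element that permutes the coordinates transitively. A new prime $q$ provides the slot for it.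

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C_q=\langle\sigma\rangle$ and $E=X\wr C_q$, with base group $B=X^\Omega$, $\Omega=C_q$. We regard elements of $B$ as functions $u\colon\Omega\to X$ and write $\pi_\omega(u)=u(\omega)$. The primes dividing $|E|$ are $q$ and the primes dividing $|X|$, and $q$ is not among the latter. Put $g_q=(1,\sigma)$, an element of order $q$. For $p\mid|X|$ let $g_p\in B$ be a function whose values are $p$-elements and include a representative of every conjugacy class of $p$-elements of $X$, the class $\{1\}$ included. Such a function exists because there are at most $q=|\Omega|$ classes. It is a $p$-element of $B$, and $g_p\ne1$ because $X$ has a nontrivial $p$-element.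

Let $G$ be the minimal-exponent group given by Theorem~\ref{thm:realize} for these elements, let $H$ be its image in $E$, and let $H_0=H\cap B$. Every conjugate of $g_q$ maps to $\sigma$ in $E/B=C_q$. Hence $H\not\le B$, and $H_0$ is normal of index $q$ in $H$. The preimage $N$ of $H_0$ in $G$ is normal of index $q$. It remains to show that $P=\pi_1(H_0)$ equals $X$, for then $N\to H_0\to X$ is onto.

Choose $y=(b,h)\in H\setminus B$. Since $q$ is prime and $h\neq1$, the element $h$ generates $C_q$. Given $\omega\in\Omega$, choose $l$ with $h^{-l}=\omega$ and write $y^l=(b',h^l)$. By \eqref{eq:conj}, $\pi_1(y^luy^{-l})=b'(1)\,u(\omega)\,b'(1)^{-1}$ for all $u\in B$. As $y$ normalizes $H_0$, this gives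
\begin{equation}\label{eq:proj}
P=\pi_1(y^lH_0y^{-l})=b'(1)\,\pi_\omega(H_0)\,b'(1)^{-1}.
\end{equation}
So $P$ contains a conjugate of every coordinate of every element of $H_0$. For $p\mid|X|$ the group $H$ contains a conjugate $u$ of $g_p$, and $u\in H_0$ because $B$ is normal in $E$. By \eqref{eq:conj} the coordinates of $u$ are those of $g_p$, permuted and conjugated in $X$. Hence $P$ meets every conjugacy class of $p$-elements of $X$, for every $p\mid|X|$, and $P=X$ by Theorem~\ref{thm:FKS}.

Now let $X=S$ be simple and $K=\ker(N\to S)$. The series $G\trianglerighteq N\trianglerighteq K\trianglerighteq1$ is subnormal and $N/K\cong S$. Any refinement to a composition series keeps the simple factor $N/K$, so $S$ is a composition factor of $G$.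
\end{proof}

Each hypothesis on $q$ has one job. Since $q\nmid|X|$, the one class that Theorem~\ref{thm:realize} allows for the prime $q$ is free for $(1,\sigma)$. Since $q$ is prime, every element of $H$ outside $B$ is transitive on the coordinates. The bound on the number of classes makes room for the $g_p$. The trivial coordinate of $g_p$ was not needed above; it serves the following refinement.

\begin{theorem}\label{thm:simple}
Let $S$ be a non-abelian finite simple group and let $q$ be a prime as in Theorem~\ref{thm:main} for $X=S$. Then $S\wr C_q$ is a quotient of a minimal-exponent group.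
\end{theorem}

\begin{proof}
Keep the notation of the previous proof with $X=S$. We show that $H_0=B$. Then $H=E$, since $H\not\le B$ and $|E:B|=q$ is prime, and so $G$ maps onto $S\wr C_q$.

By \eqref{eq:proj} and $P=S$ we have $\pi_\omega(H_0)=S$ for all $\omega$. The \emph{support} of $u\in B$ is the set of $\omega$ with $u(\omega)\ne1$. Call $\Delta\subseteq\Omega$ \emph{minimal} if it is minimal under inclusion among the supports of nontrivial elements of $H_0$, and let $H_\Delta$ be the normal subgroup of $H_0$ formed by the elements with support in $\Delta$. For $\omega\in\Delta$ the group $\pi_\omega(H_\Delta)$ is nontrivial and normal in $\pi_\omega(H_0)=S$, so it is $S$.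

Two minimal sets $\Delta,\Delta'$ are equal or disjoint. Indeed, let $\omega\in\Delta\cap\Delta'$. As $S$ is non-abelian, there are $u\in H_\Delta$ and $u'\in H_{\Delta'}$ such that $u(\omega)$ and $u'(\omega)$ do not commute. Then $[u,u']$ is a nontrivial element of $H_0$ with support in $\Delta\cap\Delta'$, and minimality gives $\Delta=\Delta\cap\Delta'=\Delta'$.

Conjugation by $y=(b,h)$ preserves $H_0$ and, by \eqref{eq:conj}, translates supports by $h$. So the translates of a minimal set $\Delta$ under $\langle h\rangle=C_q$ are minimal; they have equal size, cover $\Omega$, and are equal or disjoint. Hence $|\Delta|$ divides $q$. Take a prime $p\mid|S|$. The conjugate of $g_p$ in $H_0$ is nontrivial and has a trivial coordinate, so its support contains a minimal set $\Delta$ with $|\Delta|<q$. Then $|\Delta|=1$, every singleton $\{\omega\}$ is minimal, and $H_{\{\omega\}}$ is the full direct factor $S$ at $\omega$. Therefore $H_0=B$.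
\end{proof}

\section{An extension that records $p$-elements}\label{sec:first}

We turn to Theorem~\ref{thm:detect}. Fix $E$, $p$ and $g$, with $|g|=p^a$. Suppose that $\theta\colon\tilde E\to E$ has a $p$-group as kernel and that $\tilde x$ lies over an element $h$ of order $p^b$. By \eqref{eq:order}, $|\tilde x|=p^b\,|\tilde x^{\,p^b}|$, and $\tilde x^{\,p^b}$ lies in the kernel. We must make this power long for some lift of $g$, and short for all lifts of the other $p$-elements, short enough to offset a factor $p^b$ that may exceed $p^a$. We build the kernel in two layers.

The first layer is an elementary abelian group $V$, in which the power $v=x^{p^b}$ serves as a record of $h$. The element $h$ fixes $v$, since $x$ commutes with its power. So if some lift of $g$ has a power $c$ that is fixed only by elements of $\langle g\rangle$, and $v$ is a nonzero multiple of a conjugate of $c$, then $h$ is conjugate into $\langle g\rangle$. The second layer, built in Section~\ref{sec:second}, converts the record into an order: it is a $p$-group over $V$ in which only elements over the line $\langle c\rangle$ can be long. The zero vector lies on that line and is fixed by everything, so the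 first layer must also guarantee $v\ne0$.

In an extension $1\to V\to E_1\to E\to1$ with $V$ an elementary abelian $p$-group, we write $V$ additively and regard it as an $\mathbb F_pE$-module through $e\cdot v=xvx^{-1}$, where $x\in E_1$ is any preimage of $e$. Let $C_E(v)$ be the stabilizer of $v$ in $E$.

\begin{lemma}\label{lem:first}
There is an extension $1\to V\to E_1\to E\to1$ of finite groups, with $V$ an elementary abelian $p$-group, such that:
\begin{enumerate}
\item[(i)] if $x\in E_1$ maps to an element of $E$ of order $p^b$ with $b\ge1$, then $x^{p^b}\neq0$ in $V$;
\item[(ii)] some $\tilde g\in E_1$ maps to $g$ and $c=\tilde g^{\,p^a}\in V$ satisfies $c\neq0$ and $C_E(c)\subseteq\langle g\rangle$.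
\end{enumerate}
\end{lemma}

The two properties come from two summands of $V$. Property (i) says that the extension splits over no nontrivial cyclic $p$-subgroup, and a free presentation is the natural source of such an extension; for $E=C_p=\mathbb Z/p\mathbb Z$ the construction below gives $E_0=\mathbb Z/p^2\mathbb Z$. Property (ii) asks for a vector with prescribed stabilizer, which the regular module supplies.

\begin{proof}
Let $F$ be a free group of finite rank with an epimorphism $F\to E$, and let $R$ be its kernel. We use two standard facts: subgroups of free groups are free, and subgroups of finite index in finitely generated groups are finitely generated. Let $R'R^p$ be the subgroup generated by the commutators and the $p$-th powers in $R$. It is characteristic in $R$, hence normal in $F$. Put $E_0=F/R'R^p$ and $V_0=R/R'R^p$. Then $V_0$ is a finitely generated abelian group of exponent dividing $p$, so $V_0$ and $E_0$ are finite, and $E_0/V_0=E$.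

Let $W=\mathbb F_pE$ be the left regular module and $E_1=W\rtimes E_0$, with $E_0$ acting through $E$. The kernel of $E_1\to E$ consists of the pairs $(w,v_0)$ with $v_0\in V_0$. Since $V_0$ acts trivially on $W$, this kernel is the elementary abelian group $V=W\oplus V_0$. For $(w,x_0)$ over $h\in E$, multiplying out gives $(w,x_0)(w',v_0)(w,x_0)^{-1}=(hw',x_0v_0x_0^{-1})$, so the decomposition is one of $\mathbb F_pE$-modules. If $|h|=p^b$, then \eqref{eq:semi} gives
\begin{equation}\label{eq:firstpower}
(w,x_0)^{p^b}=\Bigl(\sum_{i<p^b}h^iw,\;x_0^{p^b}\Bigr).
\end{equation}

(i) Let $b\ge1$. It suffices to show $x_0^{p^b}\neq0$ in $V_0$. Let $F_h$ be the preimage of $\langle h\rangle$ in $F$, and let $\psi\colon F_h\to\mathbb Z/p^b$ be the epimorphism with kernel $R$ that sends the preimages of $h$ to $1$. As $F_h$ is free, we can lift the values of $\psi$ on a basis and obtain a homomorphism $\varphi\colon F_h\to\mathbb Z/p^{b+1}$ that reduces to $\psi$ modulo $p^b$. Then $\varphi(R)$ lies in the subgroup $p^b\mathbb Z/p^{b+1}\mathbb Z$ of order $p$, so $\varphi(R'R^p)=0$. If $y\in F_h$ represents $x_0$, then $\varphi(y)\equiv1\pmod{p^b}$. Since $b\ge1$, the class $\varphi(y)$ is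 a unit, and $\varphi(y^{p^b})=p^b\varphi(y)\ne0$. Hence $y^{p^b}\notin R'R^p$.

(ii) Let $\tilde g=(1_E,\tilde g_0)$, where $1_E\in W$ is the basis vector of the identity and $\tilde g_0\in E_0$ is any preimage of $g$. By \eqref{eq:firstpower} the $W$-component of $c=\tilde g^{\,p^a}$ is $\sum_{u\in\langle g\rangle}u\neq0$. An element $e$ that fixes $c$ fixes this component, so $e\langle g\rangle=\langle g\rangle$ and $e\in\langle g\rangle$.
\end{proof}

\section{A $p$-group whose long elements lie over one line}\label{sec:second}

\begin{lemma}\label{lem:second}
Let $V$ be a finite elementary abelian $p$-group, $0\neq c\in V$ and $t\ge1$. There are a finite $p$-group $L$ and an epimorphism $\rho\colon L\to V$ such that, with $\exp(L)=p^s$, some element of $\rho^{-1}(c)$ has order $p^s$, and every element of $L$ that does not map into $\langle c\rangle$ has order at most $p^{s-t}$.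
\end{lemma}

\begin{example}\label{ex:dihedral}
Let $p=2$ and $V=\langle c\rangle\oplus\langle d\rangle$ of order $4$. Let $L=\langle r\rangle\rtimes\langle x\rangle$ be the dihedral group with $|r|=2^{t+1}$, $|x|=2$ and $xrx^{-1}=r^{-1}$, and put $\rho(r)=c$, $\rho(x)=d$. The elements that do not map into $\langle c\rangle$ are the reflections $r^ix$, of order $2$, and $r$ has order $2^{t+1}=\exp(L)$. The elements of order $2^{t+1}$ are the $r^i$ with $i$ odd, and they all map to $c$; so $L$ also proves Theorem~\ref{thm:detect} for $E=V$ and $g=c$.
\end{example}

The reflections are short because $1+x$ annihilates $\langle r\rangle$. To imitate this, write $V=\langle c\rangle\oplus\bar V$ and look for $L=A\rtimes Q$, where $A$ has large exponent and accounts for $c$, and the $p$-group $Q$ maps onto $\bar V$ by some $\mu$. For $x\in Q$ put $\widehat x=1+x+\dots+x^{|x|-1}$, the sum of the elements of $\langle x\rangle$. By \eqref{eq:order} and \eqref{eq:semi},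
\begin{equation}\label{eq:Lorder}
|(\alpha,x)|=|x|\cdot|\widehat x\alpha| .
\end{equation}
We want $\widehat xA=0$ whenever $\mu(x)\neq0$. These many conditions reduce to one if there is a central element $z$ of order $p$ that lies in $\langle x\rangle$ for all such $x$: then $\widehat x$ is a multiple of $\widehat z$, and it suffices that $\widehat zA=0$. For $\bar V=C_2\times C_2$ the quaternion group $Q_8$ with $z=-1$ and $\mu\colon Q_8\to Q_8/\langle z\rangle$ has this property.

\begin{remark}
If $\dim\bar V\ge2$, such a group $Q$ cannot be abelian. Otherwise take $x$ of least order $p^i$ with $\mu(x)\neq0$, and $y$ with $\mu(y)\notin\langle\mu(x)\rangle$. Then $|y|\ge p^i$, and $\langle z\rangle$ is the subgroup of order $p$ in both $\langle x\rangle$ and $\langle y\rangle$, so $x^{p^{i-1}}=y_1^{p^{i-1}}$ for some $y_1\in\langle y\rangle$. The element $xy_1^{-1}$ has order less than $p^i$, and $\mu(xy_1^{-1})\neq0$ because $\mu(x)$ and $\mu(y)$ are linearly independent. This contradicts the choice of $x$.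
\end{remark}

What is needed is a power map that sends every nonzero vector of a large space to a nonzero scalar. The norm of a finite field does this, and it appears as a power map in a twisted polynomial ring.

\begin{lemma}\label{lem:Q}
Let $\bar V$ be a finite elementary abelian $p$-group. There are a finite $p$-group $Q$, an epimorphism $\mu\colon Q\to\bar V$ and a central element $z\in Q$ of order $p$ such that $z\in\langle x\rangle$ whenever $\mu(x)\neq0$.
\end{lemma}

\begin{proof}
Choose a power $n=p^j\ge\dim\bar V$ with $j\ge0$, and let $K=\mathbb F_{p^n}$. Let $\mathcal R$ be the $K$-vector space with basis $1,\tau,\dots,\tau^n$ and the biadditive multiplication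
\[
(\lambda\tau^i)(\lambda'\tau^{i'})=\lambda\,\lambda'^{\,p^i}\,\tau^{i+i'},\qquad \tau^m=0\ \text{ for } m>n .
\]
It is associative, since both bracketings of $\lambda\tau^i\cdot\lambda'\tau^{i'}\cdot\lambda''\tau^{i''}$ give the coefficient $\lambda\lambda'^{\,p^i}\lambda''^{\,p^{i+i'}}$. So $\mathcal R$ is a ring of characteristic $p$, the truncated skew polynomial ring with $\tau\lambda=\lambda^p\tau$. Let $Q$ be the set of elements $1+y$ with $y=\lambda_1\tau+\dots+\lambda_n\tau^n$. It is closed under multiplication, and $1+y$ has the inverse $1-y+y^2-\cdots\in Q$ because $y^{n+1}=0$. Thus $Q$ is a group of order $p^{n^2}$. The coefficient of $\tau$ in $(1+y)(1+y')$ is $\lambda_1+\lambda_1'$, so $1+y\mapsto\lambda_1$ is an epimorphism $Q\to(K,+)$. Composing it with an $\mathbb F_p$-linear surjection $K\to\bar V$, which exists as $n\ge\dim\bar V$, we obtain $\mu$.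

Let $z=1+\tau^n$. As $\tau^ny=y\tau^n=0$, we have $z(1+y)=1+y+\tau^n=(1+y)z$, so $z$ is central, and $z^i=1+i\tau^n$, so $z$ has order $p$. Let $x=1+y$ with $\mu(x)\ne0$; then $\lambda=\lambda_1\neq0$. Since $n$ is a power of the characteristic and $1$ commutes with $y$, the binomial theorem gives $x^n=1+y^n$. When $y^n$ is expanded, every product other than $(\lambda\tau)^n$ has degree greater than $n$ and vanishes. Hence
\[
x^n=1+(\lambda\tau)^n=1+\lambda\,\lambda^p\lambda^{p^2}\cdots\lambda^{p^{n-1}}\tau^n .
\]
The coefficient is the norm of $\lambda$ from $K$ to $\mathbb F_p$: it is nonzero, and it is fixed by the $p$-th power map because $\lambda^{p^n}=\lambda$, so it lies in $\mathbb F_p$. Thus $x^n=z^i$ with $p\nmid i$, and $z\in\langle x\rangle$.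
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:second}]
Write $V=\langle c\rangle\oplus\bar V$ and take $Q,\mu,z$ from Lemma~\ref{lem:Q}. Choose $k$ with $p^k\ge p^t\exp(Q)$.

\emph{The module $A$.} Let $\Lambda=(\mathbb Z/p^k)[Q]$ be the group ring and $A=\Lambda/\Lambda\widehat z$, the universal cyclic $\Lambda$-module annihilated by the central element $\widehat z$. It is a finite abelian $p$-group on which $Q$ acts by left multiplication. Let $\epsilon\in A$ be the class of $1$. We need three facts.
\begin{enumerate}
\item[(a)] \emph{If $\mu(x)\neq0$, then $\widehat xA=0$.} Here $z\in\langle x\rangle$, so $\widehat x=\xi\widehat z$, where $\xi$ is the sum of a set of coset representatives of $\langle z\rangle$ in $\langle x\rangle$. Then $\widehat x\beta=\xi\beta\widehat z\in\Lambda\widehat z$ for all $\beta\in\Lambda$.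
\item[(b)] \emph{The element $\epsilon$ has order $p^k$.} For $u\in Q$ the element $u\widehat z$ is the sum over the coset $u\langle z\rangle$, so the coefficients of an element of $\Lambda\widehat z$ are constant on cosets of $\langle z\rangle$. The element $p^{k-1}\cdot1$ has coefficient $p^{k-1}\neq0$ at $1$ and $0$ at $z$, so it is not in $\Lambda\widehat z$.
\item[(c)] \emph{There is an additive map $\eta\colon A\to\mathbb F_p$ with $\eta(\epsilon)=1$ and $\eta(x\alpha)=\eta(\alpha)$ for $x\in Q$.} The sum of the coefficients, reduced modulo $p$, is an additive map $\Lambda\to\mathbb F_p$ that is invariant under left multiplication by $Q$. It takes the value $p=0$ on each $u\widehat z$, so it factors through $A$.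
\end{enumerate}

\emph{The group $L$.} Let $L=A\rtimes Q$ and $\rho(\alpha,x)=\eta(\alpha)c+\mu(x)$. By (c), $\eta(\alpha+x\beta)=\eta(\alpha)+\eta(\beta)$, so $\rho$ is a homomorphism. It is onto because $\rho(\epsilon,1)=c$ and $\mu$ is onto. Let $p^s=\exp(L)$; by (b), $s\ge k$.

If $\rho(\alpha,x)\notin\langle c\rangle$, then $\mu(x)\neq0$, and (a) with \eqref{eq:Lorder} gives $|(\alpha,x)|=|x|\le\exp(Q)\le p^{k-t}\le p^{s-t}$.

It remains to find an element of order $p^s$ over $c$. The element $(\epsilon,1)$ lies over $c$, but its order $p^k$ may be less than $p^s$, so we start instead from an element $(\alpha_0,x)$ of order $p^s$. Since $t\ge1$ we have $p^s\ge p^k>\exp(Q)$, and (a) with \eqref{eq:Lorder} forces $\mu(x)=0$. Thus $\rho(\alpha_0,x)=ic$ with $i=\eta(\alpha_0)$. If $i\neq0$, choose an integer $l$ with $il=1$ in $\mathbb F_p$; then $p\nmid l$, so $(\alpha_0,x)^l$ has order $p^s$, and it lies over $c$. If $i=0$, both $(\epsilon,x)$ and $(\alpha_0+\epsilon,x)$ lie over $c$. From $\widehat x\alpha_0=\widehat x(\alpha_0+\epsilon)-\widehat x\epsilon$ in the abelian $p$-group $A$ we see that one of $\widehat x(\alpha_0+\epsilon)$ and $\widehat x\epsilon$ has order at least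 $|\widehat x\alpha_0|$. By \eqref{eq:Lorder} the corresponding element of $L$ has order at least $p^s$, hence exactly $p^s$.
\end{proof}

For $V$ as in Example~\ref{ex:dihedral} the proof returns the dihedral group: $n=1$, $Q=\langle z\rangle$ has order $2$, and $A=(\mathbb Z/2^k)[z]/(1+z)$ is $\mathbb Z/2^k$ with $z$ acting as $-1$.

\section{Proof of the detection theorem}\label{sec:glue}

One difficulty remains. The group $L$ is built from the pair $(V,c)$ and carries no action of $E$, so it cannot simply be placed under $E_1$. The remedy is to use one copy of $L$ for each element of $E$. The extension $E_1$ embeds in $V\wr E$, the group $L\wr E$ maps onto $V\wr E$, and we pull back. The coordinate $e$ will test whether $e^{-1}v$ lies on the line $\langle c\rangle$, so all conjugates of $\langle g\rangle$ are treated alike.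

\begin{proof}[Proof of Theorem~\ref{thm:detect}]
Let $|g|=p^a$ and $\exp_p(E)=p^m$, so $1\le a\le m$. Take $V,E_1,\tilde g,c$ from Lemma~\ref{lem:first}, and $L,\rho,s$ from Lemma~\ref{lem:second} for $(V,c)$ and $t=m-a+1\ge1$.

\emph{Construction.} We recall the Kaloujnine--Krasner embedding. Choose a preimage $t_e\in E_1$ of each $e\in E$. For $x\in E_1$ over $h\in E$ put
\[
\kappa(x)=(f_x,h)\in V\wr E,\qquad f_x(e)=t_e^{-1}\,x\,t_{h^{-1}e}.
\]
The element $f_x(e)$ maps to $e^{-1}h\,h^{-1}e=1$, so it lies in $V$. If $x'$ lies over $h'$, then, multiplying in $E_1$,
\[
f_x(e)\,f_{x'}(h^{-1}e)=t_e^{-1}x\,t_{h^{-1}e}\cdot t_{h^{-1}e}^{-1}\,x'\,t_{h'^{-1}h^{-1}e}=f_{xx'}(e),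
\]
so $\kappa$ is a homomorphism. For $v\in V$ we have $f_v(e)=t_e^{-1}vt_e=e^{-1}v$; in particular $f_v(1)=v$, and $\kappa$ is injective. The map $(f,h)\mapsto(\rho\circ f,h)$ is an epimorphism $L\wr E\to V\wr E$. Let $\tilde E$ be the preimage of $\kappa(E_1)$, so that
\[
\tilde E=\{(f,h): \rho\circ f=f_x \text{ for some } x\in E_1 \text{ over } h\},
\]
and let $\theta(f,h)=h$. Then $\theta$ factors as $\tilde E\to E_1\to E$ with both maps onto, and $\ker\theta$ is a subgroup of the $p$-group $L^E$.

\emph{Orders.} Let $\tilde x=(f,h)\in\tilde E$ with $|h|=p^b$, let $x$ be its image in $E_1$, and put $v=x^{p^b}\in V$. By \eqref{eq:power}, $\tilde x^{\,p^b}=(f',1)$ with $f'(e)=f(e)f(h^{-1}e)\cdots f(h^{-(p^b-1)}e)$. The image of $(f',1)$ in $V\wr E$ is $\kappa(x)^{p^b}=\kappa(v)=(f_v,1)$. The order of $f'$ in the $p$-group $L^E$ is the largest order of a coordinate, so \eqref{eq:order} gives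
\begin{equation}\label{eq:key}
|\tilde x|=p^b\max_{e\in E}|f'(e)|,\qquad \rho(f'(e))=e^{-1}v .
\end{equation}

\emph{Some lift of $g$ has order $p^{a+s}$.} Take any $(f,g)\in\tilde E$ over $\tilde g$. Here $b=a$ and $v=c$, so $\rho(f'(1))=c$. Write $f'(1)=f(1)\,r$ with $r=f(g^{-1})\cdots f(g^{-(p^a-1)})$. The points $g^{-1},\dots,g^{-(p^a-1)}$ differ from $1$, so $r$ does not involve $f(1)$. Let $\ell\in\rho^{-1}(c)$ have order $p^s$, and replace the value $f(1)$ by $\ell r^{-1}$. Since $\rho(\ell r^{-1})=c-\rho(r)=\rho(f(1))$, the function $\rho\circ f$ is unchanged, and the new pair is again an element of $\tilde E$ over $\tilde g$. For it $f'(1)=\ell$, and \eqref{eq:key} shows that its order is $p^{a+s}$. Hence $\exp_p(\tilde E)\ge p^{a+s}$.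

\emph{The other $p$-elements are shorter.} Let $\tilde x=(f,h)$ be a $p$-element of $\tilde E$ such that $h$ does not generate a conjugate of $\langle g\rangle$, and let $|h|=p^b$. We show that $|\tilde x|<p^{a+s}$. If $b<a$, which includes the case $h=1$, then \eqref{eq:key} gives $|\tilde x|\le p^{b+s}<p^{a+s}$.

Let $b\ge a$. Then $b\ge1$, which is where $g\neq1$ is used, and $v\neq0$ by Lemma~\ref{lem:first}(i). Suppose that $e^{-1}v\in\langle c\rangle$ for some $e\in E$, say $e^{-1}v=ic$ with $i\in\mathbb F_p$, $i\ne0$. Since $x$ commutes with $v=x^{p^b}$, the element $h$ fixes $v$. So $e^{-1}he$ fixes $e^{-1}v=ic$, hence $c$, and $e^{-1}he\in\langle g\rangle$ by Lemma~\ref{lem:first}(ii). An element of $\langle g\rangle$ of order $p^b\ge p^a$ generates $\langle g\rangle$, so $h$ generates $e\langle g\rangle e^{-1}$, contrary to assumption. Therefore $\rho(f'(e))\notin\langle c\rangle$ for all $e$, and $|f'(e)|\le p^{s-t}$ by Lemma~\ref{lem:second}. The margin $t$ was chosen to absorb the largest possible $b$: by \eqref{eq:key},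
\[
|\tilde x|\le p^{b+s-t}\le p^{m+s-t}=p^{a+s-1}.
\]

An element of order $\exp_p(\tilde E)$ is a $p$-element of order at least $p^{a+s}$, so $\theta$ maps it to a generator of a conjugate of $\langle g\rangle$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DL}
Eloisa Detomi and Andrea Lucchini,
\emph{Invariable generation with elements of coprime prime-power order},
arXiv:1409.0997 (2014).

\bibitem{FKS}
B. Fein, W. M. Kantor and M. Schacher,
\emph{Relative Brauer groups II},
J. reine angew. Math. 328 (1981), 39--57.

\end{thebibliography}
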